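\title{Zero-closed compact semigroups are polyfinite}

\begin{abstract}
A semigroup $X$ is zero-closed if it is closed in $X^0=X\cup\{0\}$ for every Hausdorff semigroup topology on $X^0$. We prove in ZFC that every zero-closed compact Hausdorff topological group is polyfinite; in fact, there is an $n$ such that the identity is a product of at most $n$ conjugates of each element. The same conclusion, polyfiniteness, holds for all zero-closed compact Hausdorff topological semigroups, so the assumption $\operatorname{cov}(\overline{\mathcal N})=\mathfrak c$, under which this was known, is not needed. We also show that the identity component of a zero-closed compact Hausdorff group is abelian and that a connected one is trivial. In each case the method is to find, in a quotient of cardinality at most $\mathfrak c$, a set of cardinality $\mathfrak c$ that meets every fiber of every semigroup polynomial in a countable set.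
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Zero-closed semigroups}

Let $X$ be a semigroup. Its \emph{$0$-extension} is the semigroup $X^0=X\cup\{0\}$, where $0\notin X$ and $0x=0=x0$ for all $x\in X^0$. Its \emph{$1$-extension} is the semigroup $X^1=X\cup\{1\}$, where $1\notin X$ and $1x=x=x1$ for all $x\in X^1$. A topology on a semigroup $S$ is a \emph{semigroup topology} if the multiplication $S\times S\to S$ is continuous, and a \emph{topological semigroup} is a semigroup with a semigroup topology. The semigroup $X$ is \emph{zero-closed} if $X$ is closed in $X^0$ for every Hausdorff semigroup topology on $X^0$.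

Thus $X$ fails to be zero-closed exactly when some Hausdorff semigroup topology on $X^0$ has $0\in\overline X$. One may think of $0$ as a point at infinity that absorbs every element. For the group $(\mathbb Z,+)$, write $\infty$ for the adjoined zero, let the integers be isolated, and let the sets $\{\infty\}\cup\{k:k\ge n\}$ be the basic neighborhoods of $\infty$. This is a Hausdorff semigroup topology in which $k\to\infty$, so $\mathbb Z$ is not zero-closed.

Being zero-closed is an algebraic property. A topological group or semigroup is called zero-closed if its underlying semigroup is, and the topologies on $X^0$ are not required to induce the given topology of $X$. (If they were, every compact semigroup would be zero-closed, since a compact subspace of a Hausdorff space is closed.)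

What can prevent elements of $X$ from approaching $0$ is an equation. A \emph{polynomial} on $X$ is a function $f:X\to X$ of the form
\[
f(x)=a_0xa_1x\cdots xa_n,\qquad n\ge1,\quad a_0,\dots,a_n\in X^1 ,
\]
and $n$ is its \emph{degree}. If $X$ has an identity element, a coefficient equal to the adjoined unit may be replaced by that identity without changing the function; on groups we therefore take all coefficients in the group. A \emph{fiber} in $X$ is a set $f^{-1}(b)$, where $f$ is a polynomial on $X$ and $b\in X$.

\begin{lemma}\label{lem:finitecover}
A semigroup that is a finite union of fibers is zero-closed.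
\end{lemma}

\begin{proof}
Let $X=\bigcup_{i=1}^kf_i^{-1}(b_i)$, and suppose that $0\in\overline X$ in a Hausdorff semigroup topology on $X^0$. Then $0\in\overline{f_i^{-1}(b_i)}$ for some $i$. The formula for $f_i$ defines a continuous map $X^0\to X^0$, and it sends $0$ to $0$ because the degree is at least $1$. Hence $0\in\overline{\{b_i\}}=\{b_i\}$, which is impossible since $b_i\in X$.
\end{proof}

\begin{example}\label{ex:first}
\begin{enumerate}
\item[(a)] A finite semigroup is zero-closed: its points are the fibers of $x\mapsto x$.
\item[(b)] A group in which $x^m=1$ for all $x$ is a single fiber. So the compact groups $\{\pm1\}^\lambda$ are zero-closed for every cardinal $\lambda$.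
\item[(c)] The orthogonal group $O(2)$ is zero-closed. Fix a reflection $u\in O(2)$. Every rotation $x$ satisfies $uxu=x^{-1}$, and every reflection $x$ satisfies $x^2=1$, so
$O(2)=\{x:xuxu=1\}\cup\{x:x^2=1\}$.
\end{enumerate}
\end{example}

\subsection{The problem}

A semigroup $X$ is \emph{polyfinite} if there are $n\in\mathbb N$ and a finite set $F\subseteq X$ such that for all $x,y\in X$ some polynomial $f$ on $X$ of degree at most $n$ has $\{f(x),f(y)\}\subseteq F$. We say that $n$ and $F$ \emph{witness} polyfiniteness. The degree and the values are bounded in advance, but the coefficients may depend on the pair $x,y$.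

For groups this is a two-point weakening of the hypothesis of Lemma~\ref{lem:finitecover}. Indeed, let a group $X$ be the union of fibers $f_1^{-1}(b_1),\dots,f_k^{-1}(b_k)$. Given $x,y\in X$, choose $i$ with $f_i(y^{-1}x)=b_i$. Then $f(t)=f_i(y^{-1}t)$ is a polynomial of the same degree as $f_i$ with $f(x)=b_i$ and $f(y)=f_i(1)$, so $X$ is polyfinite with $F=\{b_1,\dots,b_k,f_1(1),\dots,f_k(1)\}$. It is natural to ask how much of this finiteness is forced by zero-closedness alone.

Let $\mathfrak c$ be the cardinality of the continuum and let $\operatorname{cov}(\overline{\mathcal N})$ be the smallest cardinality of a cover of the real line by closed sets of Lebesgue measure zero. It is known that under the assumption $\operatorname{cov}(\overline{\mathcal N})=\mathfrak c$ every zero-closed compact Hausdorff topological semigroup is polyfinite. The following problem is taken from Banakh and Rega~\cite{BR}.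

\medskip
\noindent\textbf{Problem.} \emph{In ZFC, with no additional set-theoretic assumptions, is every zero-closed compact Hausdorff topological group polyfinite?}
\medskip

Here is a reason to expect a positive answer, and the reason why set theory enters. An uncountable zero-closed semigroup $X$ is covered by fewer than $|X|$ fibers (Lemma~\ref{lem:transfinite}). Let $X$ be a zero-closed compact Hausdorff group of cardinality $\mathfrak c$ and assume the continuum hypothesis. Then countably many fibers cover $X$. Fibers are closed, so by the Baire category theorem one of them has an interior point, and from there polyfiniteness follows quickly (Remark~\ref{rem:CH}). Without the continuum hypothesis the cover may be uncountable, and the Baire theorem does not apply to it. The equality $\operatorname{cov}(\overline{\mathcal N})=\mathfrak c$ is a covering statement of the missing kind: fewer than $\mathfrak c$ closed null sets do not cover the line. We show that no such statement is needed, because fibers are much more special than arbitrary small closed sets.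

\subsection{Results}

For a group $G$ and $z\in G$ let $C(z)$ be the conjugacy class of $z$, let $C(z)^k$ be the set of products of $k$ conjugates of $z$, and put
\[
h_G(z)=\min\{k\ge1: 1\in C(z)^k\}\in\{1,2,\dots\}\cup\{\infty\}.
\]
In an abelian group $h_G(z)$ is the order of $z$. In general it is at most the order, because $z^k\in C(z)^k$. We call $h_G$ \emph{bounded} on a set if it is at most some finite $n$ there. All results below are proved in ZFC.

\begin{theorem}\label{thm:group}
If a compact Hausdorff topological group $X$ is zero-closed, then $h_X$ is bounded. Consequently $X$ is polyfinite, with $F=\{1\}$.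
\end{theorem}

This answers the problem affirmatively. The next theorem removes the assumption $\operatorname{cov}(\overline{\mathcal N})=\mathfrak c$ for semigroups as well.

\begin{theorem}\label{thm:semigroup}
Let $X$ be a nonempty compact Hausdorff topological semigroup.
\begin{enumerate}
\item[(a)] $X$ contains an idempotent $e$ such that $H=eXe$ is a compact topological group with identity $e$.
\item[(b)] For any such $e$ the following are equivalent: $X$ is polyfinite; $H$ is polyfinite; $h_H$ is bounded.
\item[(c)] If $X$ is zero-closed, then $X$ is polyfinite, with $F=\{e\}$.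
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:component}
The identity component of a zero-closed compact Hausdorff topological group is abelian. A connected compact Hausdorff group is zero-closed if and only if it is trivial.
\end{theorem}

Three examples show the limits of these statements.
\begin{itemize}
\item \emph{The converse of Theorem~\ref{thm:group} fails.} Let $z\in SO(3)$ be a rotation about an axis $\ell$ and let $g$ be the half-turn about an axis perpendicular to $\ell$. Since $g$ reverses the direction of $\ell$, we have $gzg^{-1}=z^{-1}$, so $z\cdot gzg^{-1}=1$ and $h_{SO(3)}\le2$. By Theorem~\ref{thm:semigroup}(b) with $e=1$, the group $SO(3)$ is polyfinite. It is connected and nontrivial, hence not zero-closed by Theorem~\ref{thm:component}.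
\item \emph{The bound on $h_X$ depends on $X$.} The cyclic group of order $m$ is zero-closed by Example~\ref{ex:first}(a), and $h=m$ at a generator.
\item \emph{``Abelian'' in Theorem~\ref{thm:component} cannot be replaced by ``trivial''.} The group $O(2)$ is zero-closed by Example~\ref{ex:first}(c), and its identity component is the circle $SO(2)$.
\end{itemize}

\subsection{The method}

All three theorems rest on one criterion (Corollary~\ref{cor:thin}): a semigroup of cardinality at most $\mathfrak c$ is not zero-closed if it contains a set $Z$ of cardinality $\mathfrak c$ that meets every fiber in a countable set. Covering such a $Z$ by fewer than $\mathfrak c$ fibers is ruled out by cardinal arithmetic alone. Since homomorphic images of zero-closed semigroups are zero-closed (Lemma~\ref{lem:quotient}), it suffices to find $Z$ in a quotient. For Theorems~\ref{thm:group} and~\ref{thm:semigroup}, $Z$ is a family indexed by the Cantor set $2^\omega$ and built from elements with large $h$; Section~\ref{sec:example} shows it in an abelian example, and Sections~\ref{sec:h}--\ref{sec:semigroups} contain the general proof. For Theorem~\ref{thm:component},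 $Z$ is a dense analytic curve in a compact Lie group (Section~\ref{sec:lie}).

Throughout, \emph{countable} means finite or countably infinite. For $\sigma\in2^\omega$, a sequence $\sigma(0),\sigma(1),\dots$ of zeros and ones, $\sigma|_m\in2^m$ is its initial segment of length $m$.

\section{Topologies in which zero is not isolated}\label{sec:topologies}

To show that $X$ is not zero-closed we always use a topology on $X^0$ in which the points of $X$ are isolated. Such a topology is determined by the neighborhoods of $0$, and the requirements on them are as follows.

\begin{lemma}\label{lem:base}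
Let $\mathcal U$ be a nonempty family of nonempty subsets of a semigroup $X$ such that
\begin{enumerate}
\item[(U0)] for $U,U'\in\mathcal U$ there is $V\in\mathcal U$ with $V\subseteq U\cap U'$;
\item[(U1)] for $x\in X$ there is $U\in\mathcal U$ with $x\notin U$;
\item[(U2)] for $U\in\mathcal U$ and $x\in X$ there is $V\in\mathcal U$ with $xV\cup Vx\subseteq U$;
\item[(U3)] for $U\in\mathcal U$ there is $V\in\mathcal U$ with $VV\subseteq U$.
\end{enumerate}
Then $X$ is not zero-closed.
\end{lemma}

\begin{proof}
Call $O\subseteq X^0$ open if $0\notin O$ or $O\supseteq U$ for some $U\in\mathcal U$. By (U0) this is a topology. The points of $X$ are isolated, and the sets $U^0=U\cup\{0\}$ form a base at $0$. Two points of $X$ are separated by singletons, and $x\in X$ is separated from $0$ by $\{x\}$ and $U^0$ with $U$ as in (U1). Multiplication is continuous at the points of $X\times X$, which are isolated in $X^0\times X^0$. It is continuous at $(x,0)$ and $(0,x)$ because $xV^0\cup V^0x\subseteq U^0$ for $V$ as in (U2), and at $(0,0)$ because $V^0V^0\subseteq U^0$ for $V$ as in (U3). Every $U^0$ meets $X$, so $0\in\overline X$.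
\end{proof}

\begin{lemma}\label{lem:quotient}
Let $\pi:X\to Y$ be a surjective homomorphism of semigroups. If $Y$ is not zero-closed, then $X$ is not zero-closed.
\end{lemma}

\begin{proof}
Fix a Hausdorff semigroup topology on $Y^0$ with $0\in\overline Y$. For a neighborhood $O$ of $0$ in $Y^0$ put $\tilde O=\pi^{-1}(O\cap Y)$, and let $\mathcal U$ be the family of these sets. Each $\tilde O$ is nonempty because $O$ meets $Y$ and $\pi$ is onto. Condition (U0) holds since $\tilde O\cap\tilde O'$ is the set associated with $O\cap O'$, and (U1) holds since some $O$ misses $\pi(x)$. Given $O$ and $x\in X$, continuity of multiplication in $Y^0$ gives $O'$ with $\pi(x)O'\cup O'\pi(x)\cup O'O'\subseteq O$. For $v,w\in\tilde O'$ the elements $\pi(xv)$, $\pi(vx)$, $\pi(vw)$ lie in $O\cap Y$, so $xv,vx,vw\in\tilde O$. This is (U2) and (U3).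
\end{proof}

The next lemma is a partial converse to Lemma~\ref{lem:finitecover}. We want a transfinite sequence $z_\alpha$ that converges to $0$. Continuity then forces the products $a_0z_\alpha a_1\cdots z_\alpha a_n$ to converge to $0$ too, and these products must eventually avoid each given $b\in X$. So we list the elements of $X$ and choose $z_\alpha$ outside all fibers $f^{-1}(b)$ whose coefficients and value $b$ come from the data of the earlier stages.

\begin{lemma}\label{lem:transfinite}
Let $\kappa$ be an uncountable cardinal, $X$ a semigroup with $|X|\le\kappa$, and $Z\subseteq X$ a set that cannot be covered by fewer than $\kappa$ fibers. Then $X$ is not zero-closed.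
\end{lemma}

\begin{proof}
Write $X=\{x_\alpha:\alpha<\kappa\}$, with repetitions allowed. We choose $z_\alpha\in Z$ by recursion on $\alpha<\kappa$. Let $X_\alpha$ be the subsemigroup generated by $\{x_\beta,z_\beta:\beta<\alpha\}$, with $X_0=\emptyset$, and let $X_\alpha^1=X_\alpha\cup\{1\}\subseteq X^1$. Then $|X_\alpha|\le\max(|\alpha|,\aleph_0)$, so there are at most $\max(|\alpha|,\aleph_0)$ pairs $(f,b)$ with $b\in X_\alpha$ and $f$ a polynomial with coefficients in $X_\alpha^1$. This number is less than $\kappa$ because $\kappa$ is uncountable. By hypothesis there is $z_\alpha\in Z$ with $f(z_\alpha)\ne b$ for all these pairs. Put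
\[
W_\alpha=\{a_0z_\alpha a_1\cdots z_\alpha a_n:\ n\ge1,\ a_i\in X_\alpha^1\},\qquad U_\alpha=\bigcup_{\alpha\le\delta<\kappa}W_\delta .
\]
The semigroups $X_\alpha$ increase with $\alpha$, and by construction
\begin{equation}\label{eq:W}
z_\alpha\in W_\alpha\subseteq X_{\alpha+1}\setminus X_\alpha,\qquad W_\alpha W_\alpha\subseteq W_\alpha,\qquad xW_\alpha\cup W_\alpha x\subseteq W_\alpha\ \text{ for }x\in X_\alpha .
\end{equation}
The last two inclusions hold because adjacent coefficients multiply inside $X_\alpha^1$. We check that $\mathcal U=\{U_\alpha:\alpha<\kappa\}$ satisfies the hypotheses of Lemma~\ref{lem:base}. The sets $U_\alpha$ are nonempty and decrease, which gives (U0).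

(U1) Let $x=x_\beta$. For $\delta\ge\beta+1$ we have $x\in X_\delta$, so $x\notin W_\delta$. Hence $x\notin U_{\beta+1}$.

(U2) Let $x=x_\beta$, let $\alpha<\kappa$ and $\gamma=\max(\alpha,\beta+1)$. For $\delta\ge\gamma$ we have $x\in X_\delta$, so $xW_\delta\cup W_\delta x\subseteq W_\delta$. Hence $xU_\gamma\cup U_\gamma x\subseteq U_\gamma\subseteq U_\alpha$.

(U3) We show $U_\alpha U_\alpha\subseteq U_\alpha$. Let $w\in W_\delta$ and $w'\in W_\varepsilon$ with $\delta,\varepsilon\ge\alpha$. If $\delta=\varepsilon$, then $ww'\in W_\delta$. If $\delta<\varepsilon$, then $w\in X_{\delta+1}\subseteq X_\varepsilon$, so $ww'\in W_\varepsilon$ by \eqref{eq:W}. If $\delta>\varepsilon$, then $w'\in X_\delta$ and $ww'\in W_\delta$.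
\end{proof}

The hypothesis $|X|\le\kappa$ is used in (U1) and (U2): every element of $X$ has to enter some $X_\alpha$ before the recursion runs out of admissible points of $Z$. This is why we shall pass to quotients of cardinality at most $\mathfrak c$.

\begin{corollary}\label{cor:thin}
Let $X$ be a semigroup with $|X|\le\mathfrak c$. If some set $Z\subseteq X$ with $|Z|=\mathfrak c$ meets every fiber in a countable set, then $X$ is not zero-closed.
\end{corollary}

\begin{proof}
A family of $\lambda<\mathfrak c$ fibers covers at most $\max(\lambda,\aleph_0)<\mathfrak c$ points of $Z$. Apply Lemma~\ref{lem:transfinite} with $\kappa=\mathfrak c$.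
\end{proof}

\section{An abelian example}\label{sec:example}

On an abelian group the polynomials are the maps $x\mapsto ax^n$. For the circle group $\mathbb T=\{x\in\mathbb C:|x|=1\}$ each fiber has $n$ points, so Corollary~\ref{cor:thin} applies with $Z=\mathbb T$, and $\mathbb T$ is not zero-closed. Usually fibers are too large for $Z$ to be the whole group, and one has to choose $Z$.

Consider the compact metrizable group
\[
G=\prod_{k\ge0}\mathbb Z/(k+2)\mathbb Z,
\]
written additively, with polynomials $x\mapsto nx+a$. The orders of its elements are unbounded, so Theorem~\ref{thm:group} predicts that $G$ is not zero-closed. The fiber $\{x:2x=0\}$ contains every sequence whose $k$th coordinate is $0$ or $(k+2)/2$ for even $k$ and $0$ for odd $k$, so it has cardinality $\mathfrak c=|G|$.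

For $\sigma\in2^\omega$ let $z_\sigma\in G$ have $k$th coordinate $\sigma(k)\in\{0,1\}$. Suppose that $nz_\sigma+a=nz_\tau+a$. At a place $k$ with $\sigma(k)\ne\tau(k)$ this reads $\pm n\equiv0\pmod{k+2}$, which forces $k+2\le n$. So $\sigma$ and $\tau$ agree at all places $k\ge n-1$, and a fiber of a polynomial of degree $n$ contains at most $2^{n-1}$ of the points $z_\sigma$. By Corollary~\ref{cor:thin} with $Z=\{z_\sigma:\sigma\in2^\omega\}$, the group $G$ is not zero-closed.

Two things made this work. First, $f(x)=f(y)$ with $\deg f=n$ bounds the order of $x-y$ by $n$. Second, elements of large order exist arbitrarily close to the identity, and ``order greater than $m$'' survives small perturbations, so that infinitely many binary choices can be made one after another, each later choice being too small to disturb the earlier ones. In a general compact group both facts hold with $h_G$ in place of the order.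

\section{Products of conjugates}\label{sec:h}

The function $h_G$ measures exactly the least degree of a polynomial that identifies two given points. In degree $1$ one sees this directly: $a_0xa_1(a_0ya_1)^{-1}=(a_0y)(y^{-1}x)(a_0y)^{-1}$ is a conjugate of $y^{-1}x$.

\begin{lemma}\label{lem:algebra}
Let $G$ be a group and $x,y,z\in G$.
\begin{enumerate}
\item[(a)] If $f$ is a polynomial of degree $n$ on $G$, then $f(x)f(y)^{-1}\in C(y^{-1}x)^n$. In particular, $f(x)=f(y)$ implies $h_G(y^{-1}x)\le n$.
\item[(b)] If $h_G(y^{-1}x)=k<\infty$, then some polynomial $f$ of degree $k$ has $f(x)=f(y)=1$.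
\item[(c)] $h_G(z^{-1})=h_G(z)$, and $h_G(z)\le j\,h_G(z^j)$ for $j\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f(t)=a_0ta_1\cdots ta_n$ and $w=y^{-1}x$. Put $c_i=a_iy$ and $d_i=c_0c_1\cdots c_i$ for $0\le i\le n-1$. Then $f(y)=d_{n-1}a_n$, and since $d_{i-1}^{-1}d_i=c_i$ for $i\ge1$,
\[
f(x)=f(yw)=c_0wc_1w\cdots c_{n-1}wa_n=(d_0wd_0^{-1})(d_1wd_1^{-1})\cdots(d_{n-1}wd_{n-1}^{-1})\,f(y).
\]

(b) Let $w=y^{-1}x$ and $\prod_{i=1}^kg_iwg_i^{-1}=1$. The polynomial $f(t)=\prod_{i=1}^kg_iy^{-1}t\,g_i^{-1}$ has degree $k$, and $f(y)=1=f(x)$.

(c) The inverse of a product of $k$ conjugates of $z$ is a product of $k$ conjugates of $z^{-1}$. Since $gz^jg^{-1}=(gzg^{-1})^j$, we have $C(z^j)^k\subseteq C(z)^{jk}$.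
\end{proof}

Compactness gives the two topological properties that the example used.

\begin{lemma}\label{lem:topology}
Let $G$ be a compact Hausdorff topological group.
\begin{enumerate}
\item[(a)] For every $m\ge1$ the set $O_m=\{z\in G:h_G(z)>m\}$ is open.
\item[(b)] For every neighborhood $W$ of $1$ there is $K$ such that each $z\in G$ has $z^j\in W$ for some $j$ with $1\le j\le K$.
\item[(c)] If $h_G$ is bounded on some neighborhood of $1$, then it is bounded on $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $1\le k\le m$ the set $\{(z,g_1,\dots,g_k):\prod_{i=1}^kg_izg_i^{-1}=1\}$ is closed in the compact space $G\times G^k$. Its projection to the first coordinate is compact, hence closed, and the union of these $m$ projections is $G\setminus O_m$.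

(b) Choose an open set $V\ni1$ with $V^{-1}V\subseteq W$ and cover $G$ by finitely many translates $g_1V,\dots,g_KV$. Two of the $K+1$ powers $z^0,\dots,z^K$, say $z^a$ and $z^b$ with $a<b$, lie in the same $g_iV$. Then $z^{b-a}=(g_i^{-1}z^a)^{-1}(g_i^{-1}z^b)\in V^{-1}V\subseteq W$.

(c) Let $h_G\le m$ on $W$ and take $K$ from (b). For $z\in G$ choose $j\le K$ with $z^j\in W$. Then $h_G(z)\le j\,h_G(z^j)\le Km$ by Lemma~\ref{lem:algebra}(c).
\end{proof}

Part (c) fails without compactness: in the discrete group $\mathbb Z$ the function $h$ equals $1$ on the neighborhood $\{0\}$ and $\infty$ elsewhere.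

\begin{remark}\label{rem:CH}
If a fiber $f^{-1}(b)$ in a compact Hausdorff group $G$ has an interior point $y$, then $h_G$ is bounded. Indeed, $yW\subseteq f^{-1}(b)$ for a neighborhood $W$ of $1$, so $h_G\le\deg f$ on $W$ by Lemma~\ref{lem:algebra}(a), and Lemma~\ref{lem:topology}(c) applies. With Lemma~\ref{lem:algebra}(b) this completes the argument under the continuum hypothesis sketched in the introduction.
\end{remark}

\section{Compact groups}\label{sec:groups}

We prove Theorem~\ref{thm:group} by contraposition. Assume that $h_X$ is unbounded. Corollary~\ref{cor:thin} asks for a set $Z$ and for a cardinality bound, and we supply them in this order. In the construction of $Z$, nested open sets replace the coordinates of Section~\ref{sec:example}.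

\begin{lemma}\label{lem:cantor}
Let $G$ be a compact Hausdorff group with $h_G$ unbounded. There are elements $z_\sigma\in G$ $(\sigma\in2^\omega)$ such that for every polynomial $f$ of degree $n$ on $G$ and every $b\in G$ the set $\{\sigma:f(z_\sigma)=b\}$ has at most $2^{n-1}$ elements. In particular, the $z_\sigma$ are pairwise distinct.
\end{lemma}

\begin{proof}
We construct nonempty open sets $A_s\subseteq G$, indexed by finite binary strings $s$, such that for every $s$ of length $m$
\begin{equation}\label{eq:tree}
\overline{A_{s0}}\cup\overline{A_{s1}}\subseteq A_s,\qquad h_G(x^{-1}y)>m+1\ \text{ for all }x\in A_{s0},\ y\in A_{s1}.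
\end{equation}
Let $A_\emptyset=G$. Given $A_s$ with $s$ of length $m$, pick $x_0\in A_s$ and a neighborhood $W$ of $1$ with $x_0W\subseteq A_s$. By Lemma~\ref{lem:topology}(c), $h_G$ is unbounded on $W$, so there is $v\in W\cap O_{m+1}$. Put $x_1=x_0v\in A_s$. The map $(x,y)\mapsto x^{-1}y$ is continuous and sends $(x_0,x_1)$ to $v$, and $O_{m+1}$ is open by Lemma~\ref{lem:topology}(a). So there are open sets $A_{s0}\ni x_0$ and $A_{s1}\ni x_1$ with $A_{s0}^{-1}A_{s1}\subseteq O_{m+1}$. Since $G$ is regular, we may shrink them so that their closures lie in $A_s$.

For $\sigma\in2^\omega$ the sets $\overline{A_{\sigma|_m}}$ form a decreasing sequence of nonempty compact sets. Choose $z_\sigma$ in their intersection; then $z_\sigma\in\overline{A_{\sigma|_{m+1}}}\subseteq A_{\sigma|_m}$ for every $m$.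

Let $\sigma\ne\tau$ and let $m$ be the first place where they differ. With $s=\sigma|_m=\tau|_m$, one of $z_\sigma,z_\tau$ lies in $A_{s0}$ and the other in $A_{s1}$. By \eqref{eq:tree} and $h_G(z^{-1})=h_G(z)$ we get $h_G(z_\tau^{-1}z_\sigma)>m+1$. If $f(z_\sigma)=f(z_\tau)$ with $\deg f=n$, then $h_G(z_\tau^{-1}z_\sigma)\le n$ by Lemma~\ref{lem:algebra}(a). Hence $m<n-1$, which means $\sigma|_{n-1}\ne\tau|_{n-1}$. So $\sigma\mapsto\sigma|_{n-1}$ is injective on $\{\sigma:f(z_\sigma)=b\}$, and this set has at most $2^{n-1}$ elements. The polynomial $f(x)=x$ has $n=1$ and gives the last statement.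
\end{proof}

A compact group may have more than $\mathfrak c$ elements, as $\{\pm1\}^{\mathfrak c}$ does. A compact metrizable space has at most $\aleph_0^{\aleph_0}=\mathfrak c$ points, since each point is the limit of a sequence from a countable dense set. So we look for a metrizable quotient, and it has to keep $h$ unbounded although $h$ can only decrease under homomorphisms. Unboundedness consists of countably many conditions $h(z_m)>m$, each saying that the identity avoids a compact set, and finitely many representations detect each condition. We use the Peter--Weyl theorem in this form: \emph{if $X$ is a compact Hausdorff group and $p\in X\setminus\{1\}$, there is a continuous homomorphism $\rho$ from $X$ to a unitary group $U(N)$ with $\rho(p)\ne1$.}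

\begin{lemma}\label{lem:metrizable}
If $X$ is a compact Hausdorff group with $h_X$ unbounded, there is a closed normal subgroup $N$ such that $X/N$ is metrizable and $h_{X/N}$ is unbounded.
\end{lemma}

\begin{proof}
For $m\ge1$ take $z_m\in X$ with $h_X(z_m)>m$. The set $P_m=\bigcup_{k=1}^mC(z_m)^k$ is a finite union of continuous images of the spaces $X^k$, so it is compact, and $1\notin P_m$. For $p\in P_m$ choose a continuous homomorphism $\rho_p$ to a unitary group with $\rho_p(p)\ne1$. The open sets $\{x:\rho_p(x)\ne1\}$ cover $P_m$, so finitely many of them do. Let $R_m$ be the corresponding finite set of homomorphisms, let $R=\bigcup_mR_m$, and let $N=\bigcap_{\rho\in R}\ker\rho$. Then $N$ is a closed normal subgroup disjoint from every $P_m$.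

The homomorphisms in $R$ define a continuous injective map from the compact group $X/N$ to a countable product of unitary groups. Such a map is a homeomorphism onto its image, so $X/N$ is metrizable. The quotient map sends $C(z_m)$ onto $C(z_mN)$, hence $P_m$ onto $\bigcup_{k=1}^mC(z_mN)^k$. This set does not contain the identity because $P_m\cap N=\emptyset$. Thus $h_{X/N}(z_mN)>m$ for every $m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:group}]
Suppose that $h_X$ is unbounded. Let $G=X/N$ be as in Lemma~\ref{lem:metrizable} and let $Z=\{z_\sigma:\sigma\in2^\omega\}\subseteq G$ be as in Lemma~\ref{lem:cantor}. Then $|G|\le\mathfrak c$, $|Z|=\mathfrak c$, and every fiber in $G$ meets $Z$ in a finite set. By Corollary~\ref{cor:thin}, $G$ is not zero-closed, and by Lemma~\ref{lem:quotient} neither is $X$.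

So if $X$ is zero-closed, then $h_X\le n$ for some $n$. By Lemma~\ref{lem:algebra}(b), for all $x,y\in X$ there is a polynomial $f$ of degree at most $n$ with $f(x)=f(y)=1$. Thus $n$ and $F=\{1\}$ witness that $X$ is polyfinite.
\end{proof}

\section{Compact semigroups}\label{sec:semigroups}

Let $X$ be a nonempty compact Hausdorff topological semigroup. We first find the group $H=eXe$, then move polynomials between $X$ and $H$, and finally build a quotient of $X$ to which Corollary~\ref{cor:thin} applies. We use the \emph{tube lemma}: if $K$ is compact and an open set $O\subseteq T\times K$ contains $\{t\}\times K$, then $O\supseteq W\times K$ for some neighborhood $W$ of $t$.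

\subsection{The group $eXe$}

Recall the Ellis--Numakura lemma: \emph{a nonempty compact Hausdorff topological semigroup has an idempotent.} (By Zorn's lemma and compactness take a minimal nonempty closed subsemigroup $S$ and $x\in S$. Then $xS$ is a closed subsemigroup of $S$, so $xS=S$. Hence the closed subsemigroup $\{y\in S:xy=x\}$ is nonempty, so it equals $S$ and contains $x$.)

\begin{proof}[Proof of Theorem~\ref{thm:semigroup}(a)]
A \emph{left ideal} is a nonempty set $M\subseteq X$ with $XM\subseteq M$. By compactness a chain of closed left ideals has nonempty intersection, so Zorn's lemma gives a minimal closed left ideal $M$. For $x\in M$ the set $Xx$ is a compact left ideal contained in $M$, so $Xx=M$. Being a closed subsemigroup, $M$ contains an idempotent $e$. The set $H=eXe$ is a compact subsemigroup with identity $e$, and $H\subseteq Xe=M$. Let $x\in H$. Since $e\in M=Xx$, there is $y\in X$ with $yx=e$, and $(eye)x=ey(ex)=eyx=e$. So every element of the monoid $H$ has a left inverse in $H$, and $H$ is a group. The graph $\{(x,y)\in H\times H:xy=e\}$ of the inversion is closed, and a map between compact Hausdorff spaces with closed graph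 is continuous.
\end{proof}

From now on $e$ is any idempotent such that $H=eXe$ is a compact topological group with identity $e$.

\begin{lemma}\label{lem:sandwich}
\begin{enumerate}
\item[(a)] Let $f(x)=a_0xa_1\cdots xa_n$ with $a_i\in X^1$, and let $f^e$ be the polynomial on $H$ with coefficients $ea_0e,\dots,ea_ne$, where $e1e=e$. Then $ef(x)e=f^e(x)$ for $x\in H$.
\item[(b)] Let $g$ be a polynomial on $H$ with coefficients $c_0,\dots,c_n\in H$, and let $\hat g$ be the polynomial on $X$ with the same coefficients. Then $\hat g(x)=g(exe)$ for $x\in X$.
\end{enumerate}
\end{lemma}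

\begin{proof}
(a) Substitute $x=exe$ for each occurrence of $x$ in $ea_0xa_1\cdots xa_ne$. (b) In $c_0(exe)c_1\cdots(exe)c_n$ use $c_ie=c_i=ec_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:semigroup}(b)]
\emph{If $h_H\le n$, then $n$ and $F=\{e\}$ witness that $X$ is polyfinite.} For $x,y\in X$ we have $exe,eye\in H$, and Lemma~\ref{lem:algebra}(b) gives a polynomial $g$ on $H$ of degree at most $n$ with $g(exe)=g(eye)=e$. By Lemma~\ref{lem:sandwich}(b), $\hat g(x)=\hat g(y)=e$.

\emph{If $X$ is polyfinite, then $H$ is polyfinite.} Let $n$ and $F$ be witnesses for $X$. For $x,y\in H$ take $f$ on $X$ of degree at most $n$ with $f(x),f(y)\in F$. By Lemma~\ref{lem:sandwich}(a), $f^e(x),f^e(y)\in eFe$. So $n$ and $eFe$ are witnesses for $H$.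

\emph{If $H$ is polyfinite, then $h_H$ is bounded.} Here a finite set $F$ has to be improved to the identity. The point is that for $z$ near $e$ a product of few conjugates of $z$ is near $e$, so the only element of a given finite set that it can equal is $e$. Let $n$ and $F$ be witnesses for $H$ and let $F'=FF^{-1}$, a finite set. For $z\in H$ there is a polynomial $f$ of degree $k\le n$ with $f(z),f(e)\in F$, and $f(z)f(e)^{-1}\in C(z)^k$ by Lemma~\ref{lem:algebra}(a). So for every $z$ there is $k\le n$ with $C(z)^k\cap F'\ne\emptyset$. The set $O=H\setminus(F'\setminus\{e\})$ is open and contains $e$. For each $k\le n$ the continuous map $(z,g_1,\dots,g_k)\mapsto\prod_{i=1}^kg_izg_i^{-1}$ sends $\{e\}\times H^k$ to $e$, so by the tube lemma there is a neighborhood $W_k$ of $e$ with $C(z)^k\subseteq O$ for $z\in W_k$. Let $z\in W_1\cap\dots\cap W_n$ and take $k\le n$ with $C(z)^k\cap F'\neq\emptyset$. Since $O\cap F'\subseteq\{e\}$, we get $e\in C(z)^k$. Thus $h_H\le n$ on a neighborhood of $e$, and Lemma~\ref{lem:topology}(c) finishes the proof.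
\end{proof}

\subsection{A quotient of cardinality at most continuum}

For part (c) one would like to apply Lemma~\ref{lem:quotient} to the map $X\to H$, $x\mapsto exe$, but this map need not be a homomorphism.

\begin{example}\label{ex:rees}
Let $G$ be a finite group and $c\in G\setminus\{1\}$. Put $p_{22}=c$ and $p_{11}=p_{12}=p_{21}=1$. On $X=\{1,2\}\times G\times\{1,2\}$ define $(i,g,j)(k,g',l)=(i,gp_{jk}g',l)$. This product is associative, $e=(1,1,1)$ is an idempotent, and $e(i,g,j)e=(1,g,1)$, so $eXe\cong G$. For $x=(1,1,2)$ and $y=(2,1,1)$ we have $exe=eye=e$, but $exye=(1,c,1)\ne e$.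
\end{example}

The remedy is to identify $x$ and $y$ only when all products $axb$ and $ayb$ have the same image. This relation is a congruence by design, and compactness of $X$ keeps the quotient small.

\begin{proof}[Proof of Theorem~\ref{thm:semigroup}(c)]
By the first implication in the proof of (b), it suffices to show that $X$ is not zero-closed when $h_H$ is unbounded. Assume that $h_H$ is unbounded. By Lemma~\ref{lem:metrizable} there is a closed normal subgroup $N$ of $H$ such that $G=H/N$ is metrizable and $h_G$ is unbounded. Let $q:H\to G$ be the quotient map, let $d$ be a compatible metric on $G$, and let $z_\sigma\in G$ $(\sigma\in2^\omega)$ be as in Lemma~\ref{lem:cantor}. Define the continuous map $\psi:X\to G$ by $\psi(x)=q(exe)$, and put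
\[
x\sim y\iff\psi(axb)=\psi(ayb)\ \text{ for all }a,b\in X .
\]
This is an equivalence relation. If $x\sim y$ and $c\in X$, then $cx\sim cy$ because $a(cx)b=(ac)xb$, and $xc\sim yc$ because $a(xc)b=ax(cb)$. So $\sim$ is a congruence, $Y=X/{\sim}$ is a semigroup, and the quotient map $\pi:X\to Y$ is a surjective homomorphism. Taking $a=b=e$ and using $\psi(exe)=\psi(x)$, we get
\begin{equation}\label{eq:refines}
\pi(x)=\pi(y)\ \Longrightarrow\ \psi(x)=\psi(y).
\end{equation}

\emph{The cardinality of $Y$.} Let $C(X\times X,G)$ be the space of continuous maps with the metric $\sup d$, and define $\Phi:X\to C(X\times X,G)$ by $\Phi(x)(a,b)=\psi(axb)$. Then $\Phi(x)=\Phi(y)$ if and only if $x\sim y$, so $|Y|=|\Phi(X)|$. The map $\Phi$ is continuous. Indeed, for $x_0\in X$ and $\varepsilon>0$ the set $\{(x,a,b):d(\psi(axb),\psi(ax_0b))<\varepsilon\}$ is open by joint continuity of multiplication and contains $\{x_0\}\times X\times X$; the tube lemma gives a neighborhood of $x_0$ on which $\Phi(x)$ is within $\varepsilon$ of $\Phi(x_0)$. Hence $\Phi(X)$ is a compact metric space, and $|Y|\le\mathfrak c$.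

\emph{The set $Z$.} Pick $\tilde z_\sigma\in H$ with $q(\tilde z_\sigma)=z_\sigma$ and put $y_\sigma=\pi(\tilde z_\sigma)$. Let $f$ be a polynomial of degree $n$ on $Y$. Lift its coefficients along $\pi$, lifting the adjoined unit to the adjoined unit, to obtain a polynomial $\tilde f$ on $X$ with coefficients $a_0,\dots,a_n\in X^1$ and $\pi\circ\tilde f=f\circ\pi$. Let $g$ be the polynomial of degree $n$ on $G$ with coefficients $q(ea_0e),\dots,q(ea_ne)$. By Lemma~\ref{lem:sandwich}(a),
\[
\psi(\tilde f(\tilde z_\sigma))=q(e\tilde f(\tilde z_\sigma)e)=q(\tilde f^{\,e}(\tilde z_\sigma))=g(z_\sigma).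
\]
If $f(y_\sigma)=f(y_\tau)$, then $\pi(\tilde f(\tilde z_\sigma))=\pi(\tilde f(\tilde z_\tau))$, so $g(z_\sigma)=g(z_\tau)$ by \eqref{eq:refines}. By Lemma~\ref{lem:cantor}, for each $b\in Y$ at most $2^{n-1}$ indices $\sigma$ have $f(y_\sigma)=b$. For $f(y)=y$ this says that the $y_\sigma$ are pairwise distinct.

So $Z=\{y_\sigma:\sigma\in2^\omega\}$ has cardinality $\mathfrak c$ and meets every fiber in $Y$ in a finite set. By Corollary~\ref{cor:thin}, $Y$ is not zero-closed, and by Lemma~\ref{lem:quotient} neither is $X$.
\end{proof}

\section{The identity component}\label{sec:lie}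

Theorem~\ref{thm:component} needs a different set $Z$. In $SO(3)$ the function $h$ is bounded by $2$, so Lemma~\ref{lem:cantor} does not apply. We use analyticity instead. The plan has three steps, for a compact Lie group $M$ with identity component $M_0$.
\begin{enumerate}
\item If no polynomial on $M$ is constant on $M_0$, a dense analytic curve in $M_0$ meets every fiber in a countable set (Lemma~\ref{lem:curve}).
\item No polynomial is constant on $M_0$ if $M$ has a suitable representation that is irreducible on $M_0$ (Lemma~\ref{lem:growth}).
\item A compact group with nonabelian identity component has a quotient $M$ with such a representation (Lemma~\ref{lem:adjoint} and the final proof).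
\end{enumerate}
Recall that a compact subgroup $M$ of $GL_N(\mathbb R)$ is a Lie group with finitely many components, that $M_0$ is a connected real-analytic manifold generated as a group by the exponentials of its Lie algebra $\mathfrak m$, and that a continuous representation $\rho$ of $M$ is real-analytic and satisfies $\rho(\exp\xi)=\exp d\rho(\xi)$ for $\xi\in\mathfrak m$.

\subsection{A dense analytic curve}

A real-analytic function on $\mathbb R$ with uncountably many zeros vanishes identically, because its zeros have an accumulation point. So an analytic curve either lies in a given fiber or meets it in countably many points, and density of the curve excludes the first case. A one-parameter subgroup is not dense in a nonabelian $M_0$, since its closure is abelian. We write $M_0$ as a product of circles and run through them at independent speeds. Recall Kronecker's theorem: if $c_1,\dots,c_d\in\mathbb R$ are linearly independent over $\mathbb Q$, the points $(c_1t,\dots,c_dt)$, $t\in\mathbb R$, are dense in $(\mathbb R/2\pi\mathbb Z)^d$.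

\begin{lemma}\label{lem:curve}
Let $M$ be a compact subgroup of $GL_N(\mathbb R)$ such that no polynomial on $M$ is constant on $M_0$. Then $M$ is not zero-closed.
\end{lemma}

\begin{proof}
Since $x\mapsto x$ is not constant on $M_0$, the Lie algebra $\mathfrak m$ has dimension $k\ge1$. Call $\eta\in\mathfrak m$ \emph{periodic} if $\exp(c\eta)=1$ for some $c>0$. Periodic vectors are dense in $\mathfrak m$. Indeed, for $\xi\in\mathfrak m$ the closure $T$ of $\exp(\mathbb R\xi)$ is a compact connected abelian Lie group, that is, a torus; its Lie algebra $\mathfrak t$ contains $\xi$; the kernel $\Lambda$ of $\exp$ on $\mathfrak t$ is a lattice spanning $\mathfrak t$; and the rational multiples of the vectors of $\Lambda$ are periodic and dense in $\mathfrak t$.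

The bases of $\mathfrak m$ form a nonempty open subset of $\mathfrak m^k$, so there is a basis $\eta_1,\dots,\eta_k$ of periodic vectors, and after rescaling $\exp(2\pi\eta_j)=1$. The map $(\theta_1,\dots,\theta_k)\mapsto\exp(\theta_1\eta_1)\cdots\exp(\theta_k\eta_k)$ from $\mathbb R^k$ to $M_0$ has invertible differential at $0$, so its image contains an open neighborhood $B=B^{-1}$ of $1$ in $M_0$. The increasing open sets $B^l$ have as union an open subgroup of the connected group $M_0$, which is $M_0$ itself, and by compactness $M_0=B^l$ for some $l$. Let $\xi_1,\dots,\xi_d$ with $d=kl$ be the list $\eta_1,\dots,\eta_k$ repeated $l$ times. Then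
\[
E:(\mathbb R/2\pi\mathbb Z)^d\to M_0,\qquad E(\theta_1,\dots,\theta_d)=\exp(\theta_1\xi_1)\cdots\exp(\theta_d\xi_d),
\]
is well defined, continuous and onto. Take $c_1,\dots,c_d$ linearly independent over $\mathbb Q$ and put $\gamma(t)=\exp(c_1t\xi_1)\cdots\exp(c_dt\xi_d)$. By Kronecker's theorem, $Z=\gamma(\mathbb R)$ is the image under $E$ of a dense set, so it is dense in $M_0$.

Let $f$ be a polynomial on $M$ and $b\in M$. The entries of the matrix $f(\gamma(t))-b$ are real-analytic in $t\in\mathbb R$. If $f(\gamma(t))=b$ for uncountably many $t$, then this holds for all $t$, so $f=b$ on $Z$ and by continuity on $M_0$, contrary to the hypothesis. Hence $\{t:f(\gamma(t))=b\}$ is countable, and so is $f^{-1}(b)\cap Z$. For $f(x)=x$ we see that $\gamma$ is countable-to-one, so $\mathfrak c\le\max(|Z|,\aleph_0)$ and $|Z|=\mathfrak c$. Finally $|M|\le\mathfrak c$, and Corollary~\ref{cor:thin} applies.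
\end{proof}

\subsection{Growth in imaginary time}

On a compact group everything is bounded, and it is not obvious why $a_0xa_1\cdots xa_n$ could not be constant; on $SO(2)\subseteq O(2)$ it can. An identity $f(g\exp(\zeta\xi))=b$ for real $\zeta$, seen in a representation, persists for complex $\zeta$. For $\zeta=iy$ the operator representing $\exp(\zeta\xi)$ grows like $e^{y\mu}$ in one direction $v$, so the left side should grow like $e^{ny\mu}$ while the right side is constant. The growth fails only if one of the coefficients between two occurrences of $x$ moves $v$ into the complementary directions, and irreducibility lets us choose $g$ so that this does not happen.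

\begin{lemma}\label{lem:growth}
Let $M$ be a compact subgroup of $GL_N(\mathbb R)$ and $\rho:M\to GL(V)$ a continuous representation on a finite-dimensional complex vector space. Suppose that
\begin{enumerate}
\item[(i)] $V$ is irreducible as a representation of $M_0$;
\item[(ii)] for some $\xi\in\mathfrak m$ the operator $i\,d\rho(\xi)$ is diagonalizable with real eigenvalues, and its largest eigenvalue $\mu$ is positive and simple.
\end{enumerate}
Then no polynomial on $M$ is constant on $M_0$.
\end{lemma}

\begin{proof}
Let $v$ be an eigenvector for $\mu$ and let $P$ be the projection onto $\mathbb Cv$ along the other eigenspaces. Then $Pw=\varphi(w)v$ for a linear functional $\varphi$ with $\varphi(v)=1$, and $PAP=\varphi(Av)P$ for every operator $A$ on $V$. Put $D(\zeta)=\exp(\zeta\,d\rho(\xi))$ for $\zeta\in\mathbb C$. For real $y$ the operator $e^{-y\mu}D(iy)$ multiplies an eigenvector of $i\,d\rho(\xi)$ with eigenvalue $\nu$ by $e^{y(\nu-\mu)}$, so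
\begin{equation}\label{eq:limit}
e^{-y\mu}D(iy)\to P\qquad(y\to+\infty).
\end{equation}

Suppose that $f(x)=a_0xa_1\cdots xa_n$, with $a_j\in M$, equals $b$ on $M_0$. Fix $g\in M_0$. The operator-valued function
\[
\rho(a_0g)D(\zeta)\,\rho(a_1g)D(\zeta)\cdots\rho(a_{n-1}g)D(\zeta)\,\rho(a_n)-\rho(b)
\]
is entire in $\zeta$. For real $\zeta$ it equals $\rho(f(g\exp(\zeta\xi)))-\rho(b)=0$, because $g\exp(\zeta\xi)\in M_0$. By the identity theorem it vanishes for all $\zeta$. Put $\zeta=iy$, multiply by $e^{-ny\mu}$, and let $y\to+\infty$. Each of the $n$ factors $D$ contributes $P$ by \eqref{eq:limit}, and $e^{-ny\mu}\rho(b)\to0$ because $\mu>0$. Canceling the invertible outer factors $\rho(a_0g)$ and $\rho(a_n)$, we obtain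
\[
0=P\rho(a_1g)P\cdots\rho(a_{n-1}g)P=\Big(\prod_{j=1}^{n-1}\varphi(\rho(a_jg)v)\Big)P\qquad\text{for all }g\in M_0 .
\]
For $n=1$ this reads $P=0$, which is false. For $n\ge2$ the product of the functions $g\mapsto\varphi(\rho(a_j)\rho(g)v)$ vanishes on $M_0$. These functions are real-analytic on a connected manifold, so each of them either vanishes identically or has a closed zero set with empty interior. Finitely many closed sets with empty interior do not cover $M_0$. Hence $\varphi(\rho(a_j)\rho(g)v)=0$ for some $j$ and all $g\in M_0$. The vectors $\rho(g)v$ span a nonzero $M_0$-invariant subspace, which is $V$ by (i). As $\rho(a_j)$ is invertible, $\varphi=0$, contradicting $\varphi(v)=1$.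
\end{proof}

\begin{example}\label{ex:O2}
Hypothesis (i) cannot be dropped. Let $M=O(2)$ act on $V=\mathbb C^2$ and let $\exp(\zeta\xi)$ be the rotation by the angle $\zeta$. It multiplies $v_\pm=(1,\mp i)$ by $e^{\pm i\zeta}$, so $i\,d\rho(\xi)v_\pm=\mp v_\pm$, and (ii) holds with $\mu=1$ and $v=v_-$. The lines $\mathbb Cv_\pm$ are invariant under $M_0=SO(2)$, and the reflection $u=\operatorname{diag}(1,-1)$ exchanges them. Thus $\varphi(\rho(ug)v)=0$ for all $g\in M_0$, in agreement with the identity $xuxu=1$ on $M_0$.
\end{example}

\subsection{Automorphism groups of compact semisimple Lie algebras}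

A \emph{compact simple} Lie algebra is a real simple Lie algebra with negative definite Killing form. We recall the textbook facts that we use.
\begin{enumerate}
\item[(L1)] The Lie algebra $\mathfrak l$ of a compact Lie group is $\mathfrak z\oplus[\mathfrak l,\mathfrak l]$, where $\mathfrak z$ is the center and $[\mathfrak l,\mathfrak l]$ is a direct sum of (possibly zero) compact simple ideals.
\item[(L2)] If $\mathfrak s=\mathfrak s_1\oplus\dots\oplus\mathfrak s_r$ with $\mathfrak s_j$ simple, the $\mathfrak s_j$ are the only simple ideals of $\mathfrak s$, so every automorphism permutes them. The group $\operatorname{Inn}(\mathfrak s)$ generated by the operators $\exp(\operatorname{ad}\xi)$, $\xi\in\mathfrak s$, is $\prod_j\operatorname{Inn}(\mathfrak s_j)$.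
\item[(L3)] If $\mathfrak s$ is compact simple, its complexification $\mathfrak s_{\mathbb C}$ is a simple complex Lie algebra. For a maximal abelian subalgebra $\mathfrak t\subseteq\mathfrak s$ one has $\mathfrak s_{\mathbb C}=\mathfrak t_{\mathbb C}\oplus\bigoplus_{\alpha\in\Delta}\mathfrak g_\alpha$. Here $\Delta$ is the finite nonempty set of roots, which are nonzero linear maps $\alpha:\mathfrak t\to i\mathbb R$; $\Delta=-\Delta$; each $\mathfrak g_\alpha$ is one-dimensional; and $\operatorname{ad}\xi$ for $\xi\in\mathfrak t$ acts as $0$ on $\mathfrak t_{\mathbb C}$ and as $\alpha(\xi)$ on $\mathfrak g_\alpha$.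
\end{enumerate}

For a simple $\mathfrak s$ the natural representation to try is $\mathfrak s_{\mathbb C}$. For example, $\mathfrak s=\mathfrak{so}(3)$ gives $SO(3)$ acting on $\mathbb C^3$, and if $\xi$ generates the rotations about an axis at unit speed, then $i\,d\rho(\xi)$ has eigenvalues $1,0,-1$. With several simple ideals, $\mathfrak s_{\mathbb C}$ is reducible under $M_0$ and elements of $M$ may permute the summands, which is the situation of Example~\ref{ex:O2}. The tensor product of the summands still carries an action of $M$ and is irreducible under $M_0$.

\begin{lemma}\label{lem:adjoint}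
Let $\mathfrak s=\mathfrak s_1\oplus\dots\oplus\mathfrak s_r\ne0$ be a direct sum of compact simple Lie algebras, and let $M$ be a compact subgroup of $\operatorname{Aut}(\mathfrak s)$ with $M_0=\operatorname{Inn}(\mathfrak s)$. Then no polynomial on $M$ is constant on $M_0$, and $M$ is not zero-closed.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:curve} and~\ref{lem:growth} it suffices to construct $\rho$ with properties (i) and (ii). Let $V_j=(\mathfrak s_j)_{\mathbb C}$ and $V=V_1\otimes\dots\otimes V_r$. For $m\in M$ let $\pi_m$ be the permutation with $m\mathfrak s_j=\mathfrak s_{\pi_m(j)}$; then $\pi_{mm'}=\pi_m\pi_{m'}$. Extend $m$ complex-linearly and define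
\[
\rho(m)(v_1\otimes\dots\otimes v_r)=w_1\otimes\dots\otimes w_r,\qquad w_{\pi_m(j)}=mv_j\in V_{\pi_m(j)} .
\]
This is multilinear in the $v_j$, so $\rho(m)$ is well defined. Both $\rho(mm')$ and $\rho(m)\rho(m')$ place $mm'v_j$ in position $\pi_m(\pi_{m'}(j))$, so $\rho$ is a homomorphism. On each coset of the open subgroup $M_0$ the permutation $\pi_m$ is constant and the entries of $\rho(m)$ are polynomials in the entries of $m$, so $\rho$ is continuous.

(i) An element $(g_1,\dots,g_r)$ of $M_0=\prod_j\operatorname{Inn}(\mathfrak s_j)$ acts as $g_1\otimes\dots\otimes g_r$. A complex subspace of $V_j$ invariant under $\operatorname{Inn}(\mathfrak s_j)$ is invariant under $\operatorname{ad}\mathfrak s_j$ by differentiation, so it is an ideal of the simple algebra $V_j$. Thus $V_j$ is irreducible, and by Burnside's theorem $\operatorname{Inn}(\mathfrak s_j)$ spans $\operatorname{End}(V_j)$ over $\mathbb C$. Hence $\rho(M_0)$ spans $\bigotimes_j\operatorname{End}(V_j)=\operatorname{End}(V)$, and $V$ is irreducible under $M_0$.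

(ii) Fix a maximal abelian subalgebra $\mathfrak t_j\subseteq\mathfrak s_j$ with roots $\Delta_j$. Choose $\xi_j\in\mathfrak t_j$ outside the finitely many proper subspaces $\ker\alpha$ and $\ker(\alpha-\beta)$, where $\alpha\ne\beta$ are in $\Delta_j$. Then the real numbers $i\alpha(\xi_j)$ are nonzero and pairwise distinct, and their set is symmetric about $0$. By (L3) the operator $B_j=i\operatorname{ad}\xi_j$ on $V_j$ is diagonalizable with eigenvalues $0$ and $i\alpha(\xi_j)$, and its largest eigenvalue $\mu_j$ is positive and simple. Let $\xi=\operatorname{ad}(\xi_1+\dots+\xi_r)\in\mathfrak m$. Since $\rho(\exp(\zeta\xi))=\bigotimes_j\exp(\zeta\operatorname{ad}\xi_j)$ for real $\zeta$, differentiation gives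
\[
i\,d\rho(\xi)=\sum_{j=1}^r1\otimes\dots\otimes B_j\otimes\dots\otimes1 .
\]
Tensor products of eigenvectors of the $B_j$ form a basis of eigenvectors of this operator, with eigenvalues $\nu_1+\dots+\nu_r$, where $\nu_j\le\mu_j$. The value $\mu=\mu_1+\dots+\mu_r>0$ is the largest, and it occurs only when $\nu_j=\mu_j$ for all $j$, that is, for one basis vector.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:component}]
Let $X$ be a compact Hausdorff group whose identity component $X_0$ is not abelian. We show that $X$ is not zero-closed. Take $x,y\in X_0$ with $xyx^{-1}y^{-1}\ne1$ and, by the Peter--Weyl theorem, a continuous homomorphism $\rho$ from $X$ to a unitary group with $\rho(xyx^{-1}y^{-1})\ne1$. The image $L=\rho(X)$ is a compact Lie group, and $L_0$ contains the connected nonabelian group $\rho(X_0)$. A connected Lie group with abelian Lie algebra is abelian, so the Lie algebra $\mathfrak l$ of $L$ is not abelian. By (L1), $\mathfrak l=\mathfrak z\oplus\mathfrak s$, where $\mathfrak s=[\mathfrak l,\mathfrak l]$ is a nonzero direct sum of compact simple Lie algebras.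

Every automorphism of $\mathfrak l$ preserves $[\mathfrak l,\mathfrak l]$, so $g\mapsto\operatorname{Ad}(g)|_{\mathfrak s}$ is a continuous homomorphism from $L$ onto a compact subgroup $M$ of $\operatorname{Aut}(\mathfrak s)$. The image of $L_0$ is generated by the operators $\exp(\operatorname{ad}\xi)|_{\mathfrak s}$ with $\xi\in\mathfrak l$, and the central component of $\xi$ acts trivially, so this image is $\operatorname{Inn}(\mathfrak s)$. As the image of $L_0$ it is connected, compact and of finite index in $M$. A closed subgroup of finite index is open, and a connected open subgroup is the identity component. So $M_0=\operatorname{Inn}(\mathfrak s)$. By Lemma~\ref{lem:adjoint}, $M$ is not zero-closed. Since $M$ is a homomorphic image of $X$, Lemma~\ref{lem:quotient} shows that $X$ is not zero-closed.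

Now let $X$ be connected and zero-closed. By the first part $X$ is abelian, so $h_X(z)$ is the order of $z$. By Theorem~\ref{thm:group} the orders are bounded by some $n$, and $z^{n!}=1$ for all $z\in X$. Suppose that $X$ is nontrivial. The Peter--Weyl theorem gives a nontrivial continuous homomorphism to a unitary group. Its values commute and can be diagonalized simultaneously, so one of the diagonal entries is a nontrivial continuous homomorphism $\chi:X\to\mathbb T$. The image $\chi(X)$ is a connected subgroup of $\mathbb T$ with more than one point; it contains an arc, hence a neighborhood of $1$, hence all of $\mathbb T$. Then $w^{n!}=1$ for all $w\in\mathbb T$, which is false. So $X$ is trivial. Conversely, the trivial group is zero-closed by Example~\ref{ex:first}(a).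
\end{proof}

\begin{thebibliography}{9}

\bibitem{BR}
Taras Banakh and Andriy Rega, \emph{Polyboundedness of zero-closed semigroups}, arXiv:2212.01604 (2022).

\end{thebibliography}
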